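\title{Nonuniqueness and a sharp uniqueness threshold for a quadratic BSDE with indefinite generator}

\begin{abstract}
We study the backward stochastic differential equation driven by a planar Brownian motion whose generator is the indefinite quadratic form $g(z)=|z^1|^2-|z^2|^2$. The question is whether the solution is unique when the terminal value $\xi$ has exponential moments of all orders and $\exp(\mu|Y|)$ is of class (D) for every $\mu>0$. We show by an explicit example that it is not. We then locate the threshold on the double-exponential scale. If $\mathbb E[\exp(\mu e^{2|\xi|})]<\infty$ for some $\mu>1$, there is at most one solution with $e^{2|Y|}$ of class (D). On the other hand, there is a terminal value with two solutions for which $\sup_t\exp(\mu e^{\kappa|Y_t|})$ is integrable for all $\mu>0$ and all $\kappa<2$.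
\end{abstract}

\section{The question and the results}\label{sec:intro}

Fix $T>0$. Let $(\Omega,\mathcal F,\mathbb P)$ be a complete probability space carrying a standard two-dimensional Brownian motion $B=(B^1,B^2)$ on $[0,T]$, let $(\mathcal F_t)$ be the augmented filtration generated by $B$, and assume $\mathcal F_T=\mathcal F$. Relations between random variables hold almost surely. Given an $\mathcal F_T$-measurable real random variable $\xi$ and a generator $f(\omega,t,z)$, a \emph{solution} of the backward stochastic differential equation (BSDE)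
\[
Y_t=\xi+\int_t^T f(s,Z_s)\,ds-\int_t^T Z_s\cdot dB_s,\qquad t\in[0,T],
\]
is a pair $(Y,Z)$ of adapted processes with values in $\mathbb R\times\mathbb R^2$ such that, almost surely, $Y$ is continuous, $t\mapsto|f(t,Z_t)|+|Z_t|^2$ is integrable on $[0,T]$, and the equation holds. As usual $Z$ is taken progressively measurable, and two solutions are equal if $Y=Y'$ up to indistinguishability and $Z=Z'$ $dt\otimes d\mathbb P$-a.e. A process $X$ is \emph{of class (D)} if the family $\{X_\tau\}$, indexed by all stopping times $\tau$ with values in $[0,T]$, is uniformly integrable. This is the property that lets one pass to the limit along a localizing sequence of stopping times; it holds whenever $\mathbb E[\sup_t|X_t|]<\infty$. For $\mu>0$ we write $\xi\in\exp(\mu L)$ if $\mathbb E[e^{\mu|\xi|}]<\infty$.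

We study the equation
\begin{equation}\label{eq:main}
Y_t=\xi+\int_t^T g(Z_s)\,ds-\int_t^T Z_s\cdot dB_s,\qquad g(z)=|z^1|^2-|z^2|^2,
\end{equation}
or, in forward form, $dY=-g(Z)\,dt+Z\cdot dB$ with $Y_T=\xi$. The generator is neither convex nor concave. The following question is posed by Fan, Hu and Tang \cite{FHT}.

\begin{quote}
\emph{Let $\xi\in\bigcap_{\mu>0}\exp(\mu L)$. Is the solution $(Y,Z)$ of \eqref{eq:main} with $(e^{\mu|Y_t|})_{t\in[0,T]}$ of class (D) for each $\mu>0$ unique?}
\end{quote}

The simplest cases suggest a positive answer. If the generator is $|z|^2$, It\^o's formula gives $de^{2Y}=2e^{2Y}Z\cdot dB$. A local martingale of class (D) is a martingale, so $e^{2Y_t}=\mathbb E[e^{2\xi}\mid\mathcal F_t]$ as soon as $e^{2Y}$ is of class (D), and $Y$ is determined by $\xi$. For the generator $-|z|^2$ the same computation applies to $e^{-2Y}$. Thus for either definite form a single exponential moment suffices. The form $g$ lies between them, $-|z|^2\le g(z)\le|z|^2$, and by a result of Kobylanski the bounded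 solution of \eqref{eq:main} is unique when $\xi$ is bounded. One would guess that exponential moments of \emph{all} orders leave enough room to extend this. The guess is wrong.

\begin{theorem}\label{thm:exp}
There are $\xi\in\bigcap_{\mu>0}\exp(\mu L)$ and two solutions $(Y^\pm,Z^\pm)$ of \eqref{eq:main} with terminal value $\xi$ such that $\mathbb E[\sup_t e^{\mu|Y^\pm_t|}]<\infty$ for all $\mu>0$, and $Y^+_0-Y^-_0=\tfrac12-e^{-2}>0$. In particular $e^{\mu|Y^\pm|}$ is of class (D) for all $\mu>0$, and the answer to the question is no.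
\end{theorem}

How much integrability of $\xi$ restores uniqueness? The answer lies one exponential higher.

\begin{theorem}\label{thm:sharp}
There is a single $\xi$ with two solutions $(Y,Z)$, $(Y',Z')$ of \eqref{eq:main}, $Y\ne Y'$, such that
\[
\mathbb E\Big[\sup_t\exp\big(\mu e^{\kappa|Y_t|}\big)+\sup_t\exp\big(\mu e^{\kappa|Y'_t|}\big)\Big]<\infty\qquad\text{for all }\mu>0\text{ and all }\kappa<2 .
\]
\end{theorem}

\begin{theorem}\label{thm:unique}
If $\mathbb E[\exp(\mu e^{2|\xi|})]<\infty$ for some $\mu>1$, then \eqref{eq:main} has at most one solution with $(e^{2|Y_t|})_{t\in[0,T]}$ of class (D).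
\end{theorem}

\begin{corollary}\label{cor:threshold}
The condition ``$\mathbb E[\exp(\mu e^{\kappa|\xi|})]<\infty$ for all $\mu>0$'' implies uniqueness if $\kappa\ge2$ and does not imply it if $\kappa<2$. This holds both among solutions with $e^{2|Y|}$ of class (D) and among solutions with $e^{\mu|Y|}$ of class (D) for every $\mu>0$.
\end{corollary}

\begin{proof}
If $\kappa\ge2$, then $e^{2|\xi|}\le e^{\kappa|\xi|}$, and Theorem~\ref{thm:unique} with $\mu=2$ gives uniqueness in the first class, which contains the second. If $\kappa<2$, the terminal value in Theorem~\ref{thm:sharp} satisfies the condition, and both solutions lie in the second class because $e^{\mu r}\le C_\mu\exp(e^{r})$ for $r\ge0$.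
\end{proof}

We do not decide borderline cases between Theorems~\ref{thm:sharp} and~\ref{thm:unique}, such as $\mathbb E[\exp(\mu e^{2|\xi|})]<\infty$ for some $\mu\le1$ only.

By the same inequality, Theorem~\ref{thm:sharp} also answers the question negatively. We prove Theorem~\ref{thm:exp} separately because its example is explicit and isolates the mechanism. Section~\ref{sec:tools} sets up the algebra of pairs of solutions and a time change to an infinite horizon. Section~\ref{sec:exp} proves Theorem~\ref{thm:exp}, starting from a cruder example. Section~\ref{sec:sharp} pushes the construction to its limit and proves Theorem~\ref{thm:sharp}; this is where the exponent $2$ first appears. Section~\ref{sec:unique} proves Theorem~\ref{thm:unique} by an entropy estimate.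

\section{Pairs of solutions and an infinite clock}\label{sec:tools}

\subsection{Midpoint and difference}

For $z=(z^1,z^2)$ put $z^*=(z^1,-z^2)$. Then $|z^*|=|z|$, $g(z)=z^*\cdot z$, $|g(z)|\le|z|^2$, and
\begin{equation}\label{eq:polar}
g\big(p\pm\tfrac12q\big)=g(p)\pm p^*\cdot q+\tfrac14g(q),\qquad p,q\in\mathbb R^2 .
\end{equation}
Write two pairs of processes as $Y^\pm=X\pm\frac12\delta$ and $Z^\pm=P\pm\frac12\zeta$, so that $(X,P)$ is their midpoint and $(\delta,\zeta)$ their difference. Subtracting and averaging the two forward equations and using \eqref{eq:polar}, we see that both pairs satisfy $dY=-g(Z)\,dt+Z\cdot dB$ on an interval if and only if, on that interval,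
\begin{equation}\label{eq:pair}
d\delta=\zeta\cdot(dB-2P^*dt),\qquad dX=-\big(g(P)+\tfrac14g(\zeta)\big)\,dt+P\cdot dB .
\end{equation}

The first equation suggests a proof of uniqueness. For a progressively measurable $b$ with $\int|b|^2dt<\infty$ let
\[
\mathcal E(b)_t=\exp\Big(\int_0^tb\cdot dB-\tfrac12\int_0^t|b|^2dr\Big).
\]
If $\mathcal E(b)$ with $b=2P^*$ is a martingale, then $B-\int b\,dt$ is a Brownian motion under $d\mathbb Q=\mathcal E(b)_T\,d\mathbb P$ by Girsanov's theorem, and $\delta$ is a local $\mathbb Q$-martingale with $\delta_T=0$. If it is a true martingale, $\delta=0$. A counterexample has to break this argument while keeping $X$ small, and a proof of uniqueness has to rescue it.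

\subsection{Null coordinates}

Rotate by $B^u=(B^1+B^2)/\sqrt2$, $B^v=(B^1-B^2)/\sqrt2$, and $z_u=(z^1+z^2)/\sqrt2$, $z_v=(z^1-z^2)/\sqrt2$. The map is orthogonal, so $(B^u,B^v)$ is a Brownian motion with the same filtration, $Z\cdot dB=Z_u\,dB^u+Z_v\,dB^v$, and $|z|^2=z_u^2+z_v^2$. In these coordinates
\[
g(z)=(z^1+z^2)(z^1-z^2)=2z_uz_v,\qquad (z^*)_u=z_v,\quad (z^*)_v=z_u .
\]
This is the feature that definite forms lack. The vector $P$ with $(P_u,P_v)=(1,0)$ has $g(P)=0$, and $P^*$ is orthogonal to $P$. For this choice of $P$ in \eqref{eq:pair}, the midpoint is driven by $B^u$ and gets no drift from $g(P)$, while the change of measure acts only on the independent Brownian motion $B^v$.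

\subsection{The clock}

On a finite horizon $\mathcal E(b)$ is a martingale for every bounded $b$, so the counterexamples need unbounded $Z$. It is easier to keep $Z$ bounded and make the horizon infinite. This is possible because $g$ is quadratic: the drift $g(Z)\,dt$ and the quadratic variation $|Z|^2dt$ scale in the same way under a time change.

Let $\theta(t)=t/(T-t)$, an increasing smooth bijection $[0,T)\to[0,\infty)$ with inverse $\theta^{-1}(s)=Ts/(1+s)$. For $s\ge0$ put
\[
W_s=(U_s,V_s)=\int_0^{\theta^{-1}(s)}\sqrt{\theta'(r)}\;d(B^u,B^v)_r,\qquad \mathcal G_s=\mathcal F_{\theta^{-1}(s)} .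
\]
Then $W$ is a continuous $(\mathcal G_s)$-martingale with $\langle U\rangle_s=\langle V\rangle_s=s$ and $\langle U,V\rangle_s=0$, so by L\'evy's characterization it is a two-dimensional $(\mathcal G_s)$-Brownian motion on $[0,\infty)$.

\begin{lemma}\label{lem:clock}
Let $\sigma$ be an a.s.\ finite $(\mathcal G_s)$-stopping time. Let $\tilde Y$ be continuous and adapted and $\tilde Z=(\tilde Z_u,\tilde Z_v)$ progressively measurable on $[0,\sigma]$, with $\int_0^\sigma|\tilde Z_s|^2ds<\infty$ and
\begin{equation}\label{eq:clock}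
d\tilde Y_s=-2\tilde Z_{u,s}\tilde Z_{v,s}\,ds+\tilde Z_s\cdot dW_s\qquad\text{on }[0,\sigma].
\end{equation}
Put $Y_t=\tilde Y_{\theta(t)\wedge\sigma}$ and $(Z_u,Z_v)_t=\sqrt{\theta'(t)}\,\tilde Z_{\theta(t)}\mathbf 1_{\{\theta(t)<\sigma\}}$ for $t<T$, and $Y_T=\tilde Y_\sigma$. Then $(Y,Z)$ solves \eqref{eq:main} with $\xi=\tilde Y_\sigma$, and $Y_0=\tilde Y_0$, $\sup_{t\le T}|Y_t|=\sup_{s\le\sigma}|\tilde Y_s|$.
\end{lemma}

\begin{proof}
Set everything equal to $0$ on the null set $\{\sigma=\infty\}$. The substitution $r=\theta(t)$ gives $\int_0^T|Z|^2dt=\int_0^\sigma|\tilde Z|^2dr<\infty$ and, for $t<T$,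
\[
\int_0^tg(Z_r)\,dr=\int_0^{\theta(t)\wedge\sigma}2\tilde Z_u\tilde Z_v\,dr,\qquad \int_0^tZ\cdot dB=\int_0^{\theta(t)}\mathbf 1_{\{r<\sigma\}}\tilde Z_r\cdot dW_r .
\]
The second identity is the definition of $W$ when the integrand is simple, and it extends by localization and the It\^o isometry, since both sides have the same quadratic variation. So $Y_t=Y_0-\int_0^tg(Z)\,dr+\int_0^tZ\cdot dB$ for $t<T$. Since $\theta^{-1}(\sigma)<T$, the process $Y$ is constant and $Z=0$ on $[\theta^{-1}(\sigma),T]$. Hence $Y$ is continuous at $T$ and the identity holds for $t=T$; subtracting the two gives \eqref{eq:main}.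
\end{proof}

\begin{example}\label{ex:zero}
Take $\tilde Y=1+U$, $\tilde Z=(1,0)$ and $\sigma=\inf\{s:U_s=-1\}<\infty$. Lemma~\ref{lem:clock} gives a solution with $\xi=0$ and $Y_0=1$, next to the solution $(0,0)$. So even for $\xi=0$ uniqueness requires an integrability condition on $Y$, and the class (D) assumption in Theorem~\ref{thm:unique} cannot simply be dropped.
\end{example}

In both constructions below $\sigma$ occurs before $1+V$ crosses a line, and this gives an exponential tail.

\begin{lemma}\label{lem:tail}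
Let $a>0$ and let $\sigma$ be a random time with $1+V_s>as$ for all $s<\sigma$. Then $\mathbb P(\sigma>s)\le e^{a-a^2s/2}$ for all $s>0$. Consequently $\sigma<\infty$ a.s.\ and $\mathbb E[e^{p\sigma}]<\infty$ for $p<a^2/2$.
\end{lemma}

\begin{proof}
By Markov's inequality, $\mathbb P(\sigma>s)\le\mathbb P(V_s>as-1)\le e^{-a(as-1)}\mathbb E[e^{aV_s}]=e^{a-a^2s/2}$. For $p>0$, $\mathbb E[e^{p\sigma}]=1+\int_0^\infty pe^{ps}\,\mathbb P(\sigma>s)\,ds$.
\end{proof}

Sections~\ref{sec:exp} and~\ref{sec:sharp} take place on the clock. There we omit tildes and write vectors in the coordinates $(u,v)$. The pairs $(X\pm\frac12\delta,P\pm\frac12\zeta)$ both satisfy \eqref{eq:clock} if and only if the clock version of \eqref{eq:pair} holds: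
\begin{equation}\label{eq:pairclock}
d\delta=-2(P_v\zeta_u+P_u\zeta_v)\,ds+\zeta\cdot dW,\qquad dX=-\big(2P_uP_v+\tfrac12\zeta_u\zeta_v\big)\,ds+P\cdot dW .
\end{equation}

\section{Nonuniqueness with all exponential moments}\label{sec:exp}

Throughout this section $P=(1,0)$, so \eqref{eq:pairclock} reads
\begin{equation}\label{eq:null}
d\delta=-2\zeta_v\,ds+\zeta\cdot dW,\qquad dX=dU-\tfrac12\zeta_u\zeta_v\,ds .
\end{equation}
We need a process $\delta$ that satisfies the first equation, starts from a positive value and reaches $0$ at a finite time $\sigma$. The second equation then defines $X$, and the common terminal value is $X_\sigma$.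

\subsection{A first example}

The change of measure attached to \eqref{eq:null} adds the drift $2$ to $V$. The process
\[
G_s=1+V_s-s
\]
has drift $-1$ before the change and $+1$ after it: it hits $0$ surely in the first case and may escape in the second. The function $1-e^{-2x}$ vanishes at $0$, tends to $1$ at infinity and solves $\frac12w''+w'=0$, so it is the escape probability from $x$. It\^o's formula gives
\begin{equation}\label{eq:escape}
d\big(1-e^{-2G}\big)=2e^{-2G}(dV-ds)-2e^{-2G}ds=-2\cdot2e^{-2G}\,ds+2e^{-2G}\,dV .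
\end{equation}
So $\delta=1-e^{-2G}$ and $\zeta=(0,2e^{-2G})$ satisfy the first equation in \eqref{eq:null}, and since $\zeta_u=0$ we may take $X=U$. Let $\sigma_0=\inf\{s:G_s=0\}$, which is finite by Lemma~\ref{lem:tail} with $a=1$. On $[0,\sigma_0]$ the vector $\zeta$ is bounded, and Lemma~\ref{lem:clock} turns $Y^\pm=U\pm\frac12(1-e^{-2G})$ into two solutions of \eqref{eq:main} with terminal value $\xi_0=U_{\sigma_0}$ and $Y^+_0-Y^-_0=1-e^{-2}$.

One sees exactly how the argument following \eqref{eq:pair} fails. Here $b=2P^*=(0,2)$, and the candidate density is $\exp(2V_s-2s)=e^{2G_s-2}$. At time $\sigma_0$ it equals the constant $e^{-2}$. It is not a probability density, and the missing mass $1-e^{-2}$ is the gap $\delta_0$.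

This example does not answer the question, because $\xi_0\in\exp(\mu L)$ for $\mu<1$ but not for $\mu>1$. Indeed, $\sigma_0$ depends on $V$ only, and $U$ is independent of $V$, so $\mathbb E[e^{\pm\mu\xi_0}]=\mathbb E[e^{\mu^2\sigma_0/2}]$. This is finite for $\mu<1$ by Lemma~\ref{lem:tail}. Suppose it were finite for some $\mu>1$; decreasing $\mu$, we may write $\mu^2=1+\omega^2$ with $0<\omega<\pi$. The function $w(x)=e^x\sin\omega x$ satisfies $\frac12w''-w'+\frac12\mu^2w=0$, so $e^{\mu^2s/2}w(G_s)$ is a local martingale. Stopped when $G$ leaves $(0,\pi/\omega)$, it is dominated by $e^{\pi/\omega}e^{\mu^2\sigma_0/2}$, starts at $w(1)>0$ and ends at $0$, which is a contradiction.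

The large values of $\xi_0$ come from atypical paths on which $|U_s|$ grows linearly in $s$. Typical paths have $|U_s|=o(s)$, and if $|X_s|\le f(s)$ up to $\sigma$ for an increasing $f$ with $f(s)=o(s)$, the exponential tail of $\sigma$ yields all exponential moments. So we should stop earlier, when $|U|$ becomes large, without destroying the first equation in \eqref{eq:null}. For the convex generator $|z|^2$ this repair is not available: there $P^*$ is replaced by $P$, and a constant unit vector $P$ gives the midpoint the drift $-1$, so that linear growth is typical.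

\subsection{Proof of Theorem~\ref{thm:exp}}

The drift in the first equation of \eqref{eq:null} does not involve $\zeta_u$. We may therefore subtract from $1-e^{-2G}$ any local martingale of the form $\Gamma(s,U_s)$. We want $\Gamma>0$, small at the origin, and at least $1$ outside a region $|u|<f(s)$ with $f(s)=o(s)$; then $\delta$ vanishes before $U$ leaves the region. A single exponential martingale $e^{\lambda u-\lambda^2s/2}$ gives a linear boundary. Averaging over a standard Gaussian $\lambda$ gives $(1+s)^{-1/2}\exp(u^2/(2(1+s)))$, whose level sets are sublinear. Let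
\[
\Gamma(s,u)=\tfrac12(1+s)^{-1/2}\exp\Big(\frac{u^2}{2(1+s)}\Big).
\]
Then
\[
\Gamma_u=\frac{u}{1+s}\,\Gamma,\qquad \Gamma_{uu}=\Big(\frac1{1+s}+\frac{u^2}{(1+s)^2}\Big)\Gamma=-2\Gamma_s,
\]
so $d\Gamma(s,U_s)=\Gamma_u(s,U_s)\,dU_s$. Define
\[
\delta_s=1-e^{-2G_s}-\Gamma(s,U_s),\qquad \zeta_s=\big(-\Gamma_u(s,U_s),\,2e^{-2G_s}\big),\qquad \sigma=\inf\{s:\delta_s\le0\}.
\]
By \eqref{eq:escape}, $(\delta,\zeta)$ satisfies the first equation in \eqref{eq:null}, and $\delta_0=1-e^{-2}-\frac12=\frac12-e^{-2}>0$.

\emph{Bounds before $\sigma$.} For $s<\sigma$ we have $0<\Gamma(s,U_s)<1-e^{-2G_s}<1$. First, this forces $G_s>0$, that is $1+V_s>s$, so Lemma~\ref{lem:tail} with $a=1$ gives $\sigma<\infty$ and $\mathbb E[e^{\sigma/4}]<\infty$. Second, taking logarithms in $\Gamma<1$,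
\[
U_s^2<(1+s)\,\ell(s),\qquad \ell(s)=\log(1+s)+2\log2 .
\]
Third, $0<\zeta_v<2$ and $|\zeta_u|=\frac{|U_s|}{1+s}\Gamma\le\sqrt{\ell(s)/(1+s)}$, which is a bounded function of $s$. By continuity $\delta_\sigma=0$, and the bounds persist at $s=\sigma$ with non-strict inequalities.

\emph{The two solutions.} The price of the barrier is that $\zeta_u\zeta_v\ne0$, so the midpoint acquires a drift. On $[0,\sigma]$ put
\[
X_s=U_s-\tfrac12\int_0^s\zeta_u\zeta_v\,dr,\qquad Y^\pm=X\pm\tfrac12\delta,\qquad Z^\pm=\big(1\pm\tfrac12\zeta_u,\ \pm\tfrac12\zeta_v\big).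
\]
Both equations in \eqref{eq:null} hold, so $(Y^\pm,Z^\pm)$ satisfy \eqref{eq:clock}, and $Z^\pm$ are bounded on $[0,\sigma]$. Lemma~\ref{lem:clock} gives two solutions of \eqref{eq:main}. Both have terminal value $\xi=X_\sigma$ since $\delta_\sigma=0$, and their initial values differ by $\delta_0=\frac12-e^{-2}$.

\emph{Integrability.} The added drift is of the same order as the barrier. Since $\ell$ is increasing and $\int_0^s(1+r)^{-1/2}dr\le2\sqrt{1+s}$, for $s\le\sigma$
\[
|X_s|\le\sqrt{(1+s)\ell(s)}+\int_0^s\sqrt{\frac{\ell(r)}{1+r}}\,dr\le3\sqrt{(1+s)\ell(s)} .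
\]
With $0\le\delta\le1$ this gives $\sup_{s\le\sigma}|Y^\pm_s|\le f(\sigma)$, where $f(s)=\frac12+3\sqrt{(1+s)\ell(s)}=o(s)$. For each $\mu>0$ the constant $C_\mu=\sup_{s\ge0}e^{\mu f(s)-s/4}$ is finite, and $\sup_{s\le\sigma}e^{\mu|Y^\pm_s|}\le C_\mu e^{\sigma/4}$, which is integrable. By Lemma~\ref{lem:clock} the same bound holds for the solutions on $[0,T]$, and in particular for $\xi$. This proves Theorem~\ref{thm:exp}. \qed

\section{Nonuniqueness below the double-exponential threshold}\label{sec:sharp}

\subsection{How tightly a solution can be confined}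

This subsection motivates the construction and is not used in the proof. If $\sigma$ has an exponential tail and $|Y_s|\le f(s)$ up to $\sigma$, then $\exp(\mu e^{\kappa f(\sigma)})$ is integrable when $e^{\kappa f(s)}=o(s)$. To reach every $\kappa<2$ we need $f(s)$ close to $\frac12\log s$. On the other hand, the gap $\delta_0>0$ reflects the possibility that, after the change of measure, the process is never stopped. So after the change $Y$ must be able to stay below $f(s)$ forever. A Brownian motion cannot do this for logarithmic $f$; we need mean reversion.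

For two close solutions the change of measure is $dW=dW^{\mathbb Q}+2Z^*ds$, and it reverses the drift: $dY=-g(Z)\,ds+Z\cdot dW=g(Z)\,ds+Z\cdot dW^{\mathbb Q}$. For a constant $Z=(p,q)$ the new generator $\frac12(p^2+q^2)\partial_{yy}+2pq\,\partial_y$ multiplies $e^{\kappa y}$, $\kappa>0$, by
\[
\tfrac12\kappa^2(p^2+q^2)+2\kappa pq\ \ge\ \tfrac12\kappa(\kappa-2)(p^2+q^2),
\]
with equality if and only if $q=-p$. So $e^{\kappa y}$ can serve as a Lyapunov function only for $\kappa\le2$, and the extreme case $\kappa=2$ requires $q=-p$. This is the origin of the exponent $2$. We keep $Z_u=1$, so that $V$ still receives the drift $2$, and choose $Z=(1,-\beta(Y))$ with $\beta(y)\to\pm1$ as $y\to\pm\infty$. The choice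
\[
\beta(y)=\tanh 2y,\qquad L=\tfrac12(1+\beta^2)\partial_{yy}-2\beta\,\partial_y
\]
makes $\cosh2y$ almost harmonic for the generator $L$: since $\beta\sinh2y=\beta^2\cosh2y$,
\begin{equation}\label{eq:Lcosh}
L\cosh2y=2(1+\beta^2)\cosh2y-4\beta\sinh2y=2(1-\beta^2)\cosh2y=\frac{2}{\cosh2y}\le2 .
\end{equation}
If $N$ is increasing and $\int^\infty dr/N(r)<\infty$, then $\cosh(2y)/N(s)+2\int_s^\infty dr/N(r)$ is a positive supersolution of $\partial_s+L$ that exceeds $1$ once $\cosh2y\ge N(s)$. It will play the part of $\Gamma$, with $N(s)$ of order $s\log^2s$.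

\subsection{The second solution}

Let $Y$ be the solution of
\begin{equation}\label{eq:Ysde}
dY=2\beta(Y)\,ds+dU-\beta(Y)\,dV,\qquad Y_0=0,
\end{equation}
which exists globally because $\beta$ is bounded and Lipschitz. With $Z=(1,-\beta(Y))$ we have $-2Z_uZ_v=2\beta$, so $(Y,Z)$ satisfies \eqref{eq:clock}. In Section~\ref{sec:exp} we corrected the midpoint by a drift after the fact. Now the coefficients and the barrier depend on the process that would be corrected. So we leave $Y$ as it is, look for a second solution $(Y+\delta,Z+\zeta)$, and put the correction into the drift of $G$. Subtracting the two equations \eqref{eq:clock}, the requirement is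
\begin{equation}\label{eq:asym}
d\delta=-2\big(\zeta_v-\beta\zeta_u+\zeta_u\zeta_v\big)\,ds+\zeta\cdot dW .
\end{equation}
Below, $\beta$ is evaluated at $Y_s$, and functions of $(s,y)$ at $(s,Y_s)$.

\begin{lemma}\label{lem:drift}
Let $\Psi(s,y)$ be smooth on $[0,\infty)\times\mathbb R$, and put
\[
J=\Psi_s+L\Psi+2\beta\Psi_y^2,\qquad c(s,y,x)=1-2\Psi_y(s,y)-4e^{2x}J(s,y).
\]
Suppose $dG=dV-c(s,Y,G)\,ds$ on a stochastic interval, and let $\epsilon=\frac14e^{-2G}$. Then
\[
\delta=\tfrac18\big(1-e^{-2G}\big)-\Psi(s,Y),\qquad \zeta=\big(-\Psi_y,\ \epsilon+\beta\Psi_y\big)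
\]
satisfy \eqref{eq:asym} on that interval.
\end{lemma}

\begin{proof}
The function $x\mapsto\frac18(1-e^{-2x})$ has first derivative $\frac14e^{-2x}$ and second derivative $-\frac12e^{-2x}$, so $d\big[\frac18(1-e^{-2G})\big]=\epsilon\,dV-\epsilon(c+1)\,ds$. By \eqref{eq:Ysde},
\[
d\Psi(s,Y)=\big(\Psi_s+\tfrac12(1+\beta^2)\Psi_{yy}+2\beta\Psi_y\big)ds+\Psi_y(dU-\beta\,dV),
\]
and the drift here equals $J+4\beta\Psi_y-2\beta\Psi_y^2$. Thus the martingale part of $d\delta$ is $\zeta\cdot dW$, and the drift of $\delta$ is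
\[
-\epsilon(c+1)-J-4\beta\Psi_y+2\beta\Psi_y^2 .
\]
The drift required by \eqref{eq:asym} is
\[
-2\big(\epsilon+\beta\Psi_y+\beta\Psi_y-\epsilon\Psi_y-\beta\Psi_y^2\big)=-2\epsilon+2\epsilon\Psi_y-4\beta\Psi_y+2\beta\Psi_y^2 .
\]
The two agree if and only if $\epsilon(1-c-2\Psi_y)=J$, which is the definition of $c$.
\end{proof}

For $\Psi=0$ we get $c=1$ and recover $G=1+V-s$. In general we need $c$ bounded below by a positive constant, so that Lemma~\ref{lem:tail} applies. This holds if $J\le0$ and $\Psi_y$ is small. No equation has to be solved exactly: any slack in $J\le0$ only pushes $G$ down faster.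

\subsection{The barrier}

The supersolution of $\partial_s+L$ found above does not account for the quadratic term $2\beta\Psi_y^2$ in $J$. A logarithm does: composing with a concave function creates a negative multiple of $\Psi_y^2$. Let
\[
N(s)=48\,(e+s)\log^2(e+s),\qquad \psi(s,y)=\frac{\cosh2y}{N(s)}+\frac1{24\log(e+s)},\qquad \Psi=\tfrac12\log(1+2\psi).
\]
The second term of $\psi$ has derivative $-2/N(s)$; it is $2\int_s^\infty dr/N(r)$.

\begin{lemma}\label{lem:barrier}
On $[0,\infty)\times\mathbb R$ we have $\Psi>0$ and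
\begin{enumerate}
\item[(a)] $J=\Psi_s+L\Psi+2\beta\Psi_y^2\le0$;
\item[(b)] $|\Psi_y|\le2\Psi$;
\item[(c)] if $\Psi(s,y)\le\frac18$, then $e^{2|y|}\le2N(s)$;
\item[(d)] $\Psi(0,0)\le\frac1{16}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $k=1/(1+2\psi)>0$. Then $\Psi_s=k\psi_s$, $\Psi_y=k\psi_y$ and $\Psi_{yy}=k\psi_{yy}-2k^2\psi_y^2$, so
\[
J=k\,(\psi_s+L\psi)+k^2\psi_y^2\big(2\beta-(1+\beta^2)\big)=k\,(\psi_s+L\psi)-k^2\psi_y^2(1-\beta)^2 .
\]
By \eqref{eq:Lcosh} and $N'>0$,
\[
\psi_s+L\psi=-\frac{N'\cosh2y}{N^2}-\frac2N+\frac{2}{N\cosh2y}\le0 .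
\]
(b) Since $|\psi_y|=2|\sinh2y|/N\le2\psi$, we get $|\Psi_y|\le2\psi/(1+2\psi)=1-e^{-2\Psi}\le2\Psi$.

(c) If $\Psi\le\frac18$, then $\cosh(2y)/N<\psi=\frac12(e^{2\Psi}-1)\le\frac12(e^{1/4}-1)<1$, and $e^{2|y|}\le2\cosh2y$.

(d) From $\log(1+x)\le x$, $\Psi(0,0)\le\psi(0,0)=\frac1{48e}+\frac1{24}\le\frac1{48}+\frac2{48}=\frac1{16}$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:sharp}}

Take $\Psi$ as in Lemma~\ref{lem:barrier} and $c,\epsilon,\delta,\zeta$ as in Lemma~\ref{lem:drift}, where $G$ solves $dG=dV-c(s,Y,G)\,ds$, $G_0=1$. The system for $(Y,G)$ has smooth coefficients, so it has a unique strong solution up to an explosion time $\chi$. Since $Y$ does not explode, $G$ is unbounded on $[0,\chi)$ on the event $\{\chi<\infty\}$. Let $\sigma=\inf\{s<\chi:\delta_s\le0\}$, with $\inf\emptyset=\chi$. Since $e^{-2}<\frac15$, Lemma~\ref{lem:barrier}(d) gives $\delta_0>\frac1{10}-\frac1{16}>0$.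

\emph{Bounds before $\sigma$.} For $s<\sigma$ we have $0<\Psi<\frac18(1-e^{-2G})$, hence $G>0$ and $\Psi<\frac18$. This is the reason for the factor $\frac18$: by (b), $|\Psi_y|\le\frac14$, and with (a), $c\ge1-\frac12=\frac12$. Therefore
\[
0<G_s\le1+V_s-\tfrac s2,\qquad e^{2|Y_s|}\le2N(s)\qquad(s<\sigma),
\]
the second bound by (c). Lemma~\ref{lem:tail} with $a=\frac12$ gives $\sigma<\infty$ and $\mathbb E[e^{\sigma/16}]<\infty$. Then $G$ is bounded on $[0,\sigma)$ by $1+\sup_{s\le\sigma}V_s<\infty$, which excludes $\sigma=\chi$. So $\sigma<\chi$, and $\delta_\sigma=0$ by continuity.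

\emph{The two solutions.} By Lemma~\ref{lem:drift}, $(Y',Z')=(Y+\delta,Z+\zeta)$ satisfies \eqref{eq:clock} on $[0,\sigma]$, as does $(Y,Z)$. On $[0,\sigma]$ we have $|\beta|\le1$, $|\Psi_y|\le\frac14$ and $\epsilon\le\frac14$, so $Z$ and $Z'$ are bounded. Lemma~\ref{lem:clock} gives two solutions of \eqref{eq:main} with the same terminal value $\xi=Y_\sigma=Y'_\sigma$, whose initial values differ by $\delta_0>0$.

\emph{Integrability.} The quantity to be bounded increases with $\kappa$, so let $0<\kappa<2$. Since $0\le\delta\le\frac18$ on $[0,\sigma]$ and $N$ is increasing, both $\sup_{s\le\sigma}e^{2|Y_s|}$ and $\sup_{s\le\sigma}e^{2|Y'_s|}$ are at most $2e^{1/4}N(\sigma)\le3N(\sigma)$. For $\mu>0$ we have $\mu(3N(s))^{\kappa/2}=o(s)$; this is where $\kappa<2$ is used. Hence $\sup_{s\le\sigma}\exp(\mu e^{\kappa|Y_s|})\le\exp\big(\mu(3N(\sigma))^{\kappa/2}\big)\le C_{\mu,\kappa}e^{\sigma/16}$, which is integrable, and the same bound holds for $Y'$. This proves Theorem~\ref{thm:sharp}. \qed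

\section{Uniqueness under a double-exponential moment}\label{sec:unique}

We return to the original time and coordinates. Let $(Y,Z)$ and $(Y',Z')$ be solutions of \eqref{eq:main} with $e^{2|Y|}$ and $e^{2|Y'|}$ of class (D), and let $R=|Y|\vee|Y'|$.

The plan is to run the argument following \eqref{eq:pair} up to the time $\tau_n$ at which $R$ reaches $n$. Up to that time the change of measure is legitimate, and the difference of the solutions is at most $2n\,\mathbb Q(\tau_n<T)$. The measure $\mathbb Q$ depends on $n$, so we need a bound on $\mathbb E^{\mathbb Q}[e^{2R_{\tau_n}}]$ that is uniform in $n$. Two inequalities provide it. An energy estimate bounds the relative entropy of $\mathbb Q$ by $\mathbb E^{\mathbb Q}[e^{2R_{\tau_n}}]$ plus an error, and the entropy inequality bounds $\mu\,\mathbb E^{\mathbb Q}[e^{2R_{\tau_n}}]$ by the entropy plus $\log\mathbb E[\exp(\mu e^{2R_{\tau_n}})]$. The loop closes when $\mu>1$.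

\subsection{Standard facts and two inequalities}

\begin{itemize}
\item[(K)] \emph{Existence of bounded solutions} (a special case of \cite[Theorem 2.3]{Kob}). If $\eta$ is bounded and $\mathcal F_T$-measurable, and $f(\omega,t,z)$ is predictable, continuous in $z$ and satisfies $|f(t,z)|\le|z|^2$, then the BSDE with terminal value $\eta$ and generator $f$ has a solution whose first component is bounded.
\item[(G)] \emph{Theorems of Kazamaki and Girsanov.} Call a progressively measurable $b$ a \emph{BMO integrand} if there is a constant $C$ with $\mathbb E[\int_\tau^T|b|^2dt\mid\mathcal F_\tau]\le C$ for all stopping times $\tau\le T$. Then $\mathcal E(b)$ is a martingale, $d\mathbb Q=\mathcal E(b)_T\,d\mathbb P$ is a probability equivalent to $\mathbb P$, and $B^{\mathbb Q}=B-\int_0^\cdot b\,dt$ is a $\mathbb Q$-Brownian motion.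
\end{itemize}
Sums of BMO integrands are BMO integrands, and so is $b^*$ if $b$ is. We also use that a bounded local martingale is a martingale.

Let $\varphi(y)=\frac12(e^{2|y|}-1)-|y|$. It is even, nonnegative, increasing on $[0,\infty)$ and $C^2$, with $\varphi(0)=0$, $|\varphi'|=e^{2|y|}-1$ and $\varphi''=2e^{2|y|}$. Thus
\begin{equation}\label{eq:phi}
\tfrac12\varphi''-|\varphi'|=1,\qquad 2\varphi(y)\le e^{2|y|}.
\end{equation}
The first identity is what makes $\varphi$ useful: a drift bounded by the squared volatility cannot cancel the It\^o term.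

\begin{lemma}[Energy estimate]\label{lem:energy}
Let $\mathbb Q$ be equivalent to $\mathbb P$, let $B^{\mathbb Q}$ be a $\mathbb Q$-Brownian motion for $(\mathcal F_t)$, and let $\tau\le T$ be a stopping time. Suppose $dS=\alpha\,dt+p\cdot dB^{\mathbb Q}$ on $[\tau,T]$, where $|S|\le M$ for a constant $M$, $\int_\tau^T|p|^2dt<\infty$, and $|\alpha|\le|p|^2+r$ with $r\ge0$ and $\mathbb E^{\mathbb Q}\int_\tau^Tr\,dt<\infty$. Then
\[
\mathbb E^{\mathbb Q}\Big[\int_\tau^T|p|^2dt\,\Big|\,\mathcal F_\tau\Big]\le\mathbb E^{\mathbb Q}[\varphi(S_T)\mid\mathcal F_\tau]+e^{2M}\,\mathbb E^{\mathbb Q}\Big[\int_\tau^Tr\,dt\,\Big|\,\mathcal F_\tau\Big].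
\]
\end{lemma}

\begin{proof}
By It\^o's formula and \eqref{eq:phi}, the drift of $\varphi(S)$ is $\varphi'(S)\alpha+\frac12\varphi''(S)|p|^2\ge|p|^2-e^{2M}r$. Let $\rho_k=\inf\{t\ge\tau:\int_\tau^t|p|^2ds\ge k\}\wedge T$. The integral $\int_\tau^{\rho_k}\varphi'(S)p\cdot dB^{\mathbb Q}$ is square integrable with conditional mean zero, and $\varphi(S_\tau)\ge0$. This gives the inequality with $\rho_k$ in place of $T$ on the left and in $\varphi(S_T)$. Since $\rho_k=T$ for large $k$, monotone convergence on the left and bounded convergence on the right finish the proof.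
\end{proof}

\begin{lemma}[Entropy inequality]\label{lem:entropy}
Let $t_0\in[0,T)$, let $b$ be a BMO integrand vanishing on $[0,t_0]$, and let $\mathbb Q$ be as in (G). Assume $\mathbb E^{\mathbb Q}\int_{t_0}^T|b|^2dt<\infty$ and put $H=\frac12\mathbb E^{\mathbb Q}[\int_{t_0}^T|b|^2dt\mid\mathcal F_{t_0}]$. Then for every bounded random variable $F$,
\[
\mathbb E^{\mathbb Q}[F\mid\mathcal F_{t_0}]\le H+\log\mathbb E[e^F\mid\mathcal F_{t_0}].
\]
\end{lemma}

\begin{proof}
Let $D=\mathcal E(b)_T$. Since $\mathbb E[D\mid\mathcal F_{t_0}]=\mathcal E(b)_{t_0}=1$, Bayes' rule reads $\mathbb E^{\mathbb Q}[\,\cdot\mid\mathcal F_{t_0}]=\mathbb E[D\,\cdot\mid\mathcal F_{t_0}]$. We have $\log D=\int_{t_0}^Tb\cdot dB^{\mathbb Q}+\frac12\int_{t_0}^T|b|^2dt$, and the stochastic integral is $\mathbb Q$-square integrable with conditional mean zero. Hence $\mathbb E[D\log D\mid\mathcal F_{t_0}]=H$: the quantity $H$ is the conditional relative entropy of $\mathbb Q$. For $x>0$ and $y\in\mathbb R$ we have $xy\le x\log x-x+e^y$, which is $1+w\le e^w$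 for $w=y-\log x$. Take $x=D$, $y=F-\Lambda$ with $\Lambda=\log\mathbb E[e^F\mid\mathcal F_{t_0}]$, and condition on $\mathcal F_{t_0}$. The left side becomes $\mathbb E^{\mathbb Q}[F\mid\mathcal F_{t_0}]-\Lambda$ and the right side $H-1+1$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:unique}}

Fix $t_0\in[0,T)$. We show $Y_{t_0}=Y'_{t_0}$.

\medskip\noindent\emph{Step 1: the moment of $\xi$ passes to $R$.} By It\^o's formula,
\[
de^{\pm2Y}=2e^{\pm2Y}\big(|Z|^2\mp g(Z)\big)dt\pm2e^{\pm2Y}Z\cdot dB,
\]
and the drift is nonnegative because $|g(z)|\le|z|^2$. Let $S=e^{\pm2Y}$, let $\tau\le T$ be a stopping time, $E\in\mathcal F_\tau$, and $\rho_k=\inf\{t:|Y_t|+\int_0^t|Z|^2ds\ge k\}\wedge T$. The stochastic integral stopped at $\rho_k$ is a martingale, so $\mathbb E[\mathbf 1_ES_{\tau\wedge\rho_k}]\le\mathbb E[\mathbf 1_ES_{\rho_k}]$. Since $\rho_k=T$ for large $k$ and $S\le e^{2|Y|}$ is of class (D), we may let $k\to\infty$ and obtain $e^{\pm2Y_\tau}\le\mathbb E[e^{\pm2\xi}\mid\mathcal F_\tau]$. This is the only use of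 the class (D) assumption. The same argument applies to $Y'$, so $e^{2R_\tau}\le\mathbb E[e^{2|\xi|}\mid\mathcal F_\tau]$. Apply the increasing convex function $x\mapsto e^{\mu x}$, use Jensen's inequality and condition on $\mathcal F_{t_0}$: for every stopping time $\tau\ge t_0$,
\begin{equation}\label{eq:K}
\mathbb E\big[\exp(\mu e^{2R_\tau})\mid\mathcal F_{t_0}\big]\le K:=\mathbb E\big[\exp(\mu e^{2|\xi|})\mid\mathcal F_{t_0}\big]<\infty .
\end{equation}

\medskip\noindent\emph{Step 2: a chain of bounded solutions.} Fix $n\ge1$, and let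
\[
A_n=\{R_{t_0}<n\},\qquad \tau_n=\inf\{t\ge t_0:R_t\ge n\}\wedge T,\qquad E_n=A_n\cap\{\tau_n<T\}.
\]
On $A_n$ we have $R\le n$ on $[t_0,\tau_n]$; off $A_n$ we have $\tau_n=t_0$; on $E_n$ we have $R_{\tau_n}=n$.

The midpoint equation in \eqref{eq:pair} contains the term $\frac14g(\zeta)$, which enters the energy estimate with the weight $e^{2n}$. For the pair $Y,Y'$ itself this error is too large (Remark~\ref{rem:chain}). We therefore join the two stopped solutions by a chain of solutions in which neighbors are close. Choose an integer $m$ with $2n^2e^{2n}/m^2\le1$, and for $i=0,\dots,m$ put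
\[
\eta_i=\mathbf 1_{A_n}\Big(\frac imY_{\tau_n}+\Big(1-\frac im\Big)Y'_{\tau_n}\Big).
\]
Each $\eta_i$ is $\mathcal F_{\tau_n}$-measurable, and $|\eta_i|\le\mathbf 1_{A_n}R_{\tau_n}\le n$. Let $(Y^i,Z^i)$ be a solution on $[t_0,T]$, with $Y^i$ bounded, of the BSDE with terminal value $\eta_i$ and generator $\mathbf 1_{(t_0,\tau_n]}(t)g(z)$. For $0<i<m$ we take the restriction to $[t_0,T]$ of any solution given by (K); its uniqueness is not needed. At the ends we take
\[
(Y^0,Z^0)=\big(\mathbf 1_{A_n}Y'_{\cdot\wedge\tau_n},\,\mathbf 1_{(t_0,\tau_n]}Z'\big),\qquad (Y^m,Z^m)=\big(\mathbf 1_{A_n}Y_{\cdot\wedge\tau_n},\,\mathbf 1_{(t_0,\tau_n]}Z\big).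
\]
We set $Z^i=0$ on $[0,t_0]$ and record three properties, valid for all $i$.

(i) \emph{$dY^i=-g(Z^i)\,dt+Z^i\cdot dB$ on $[t_0,T]$.} After $\tau_n$ the generator vanishes, so $Y^i_{t\vee\tau_n}$ is a bounded local martingale, and $Y^i_{t\vee\tau_n}=\mathbb E[\eta_i\mid\mathcal F_{t\vee\tau_n}]=\eta_i$. Its quadratic variation $\int_{\tau_n}^T|Z^i|^2dt$ vanishes, so $Z^i=0$ a.e.\ after $\tau_n$, and the indicator in the generator may be omitted.

(ii) \emph{$Z^i$ is a BMO integrand.} Lemma~\ref{lem:energy} with $\mathbb Q=\mathbb P$, $S=Y^i$, $r=0$ gives the bound $C=\varphi(\|Y^i\|_\infty)$ for stopping times $\tau\ge t_0$. For general $\tau$ apply it to $\tau\vee t_0$ and condition on $\mathcal F_\tau$.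

(iii) \emph{$|Y^i|\le n$.} By (i), $dY^i=Z^i\cdot(dB-(Z^i)^*dt)$. By (ii) and (G) with $b=(Z^i)^*$, the process $Y^i$ is a bounded martingale under an equivalent measure, with terminal value $\eta_i$.

\medskip\noindent\emph{Step 3: a uniform bound under the linearizing measures.} Fix $0\le i<m$ and let
\[
X=\tfrac12(Y^i+Y^{i+1}),\quad \delta=Y^{i+1}-Y^i,\quad P=\tfrac12(Z^i+Z^{i+1}),\quad \zeta=Z^{i+1}-Z^i .
\]
By (ii), $b=2P^*$ is a BMO integrand vanishing on $[0,t_0]$. Let $\mathbb Q=\mathbb Q_i$ and $B^{\mathbb Q}$ be as in (G). Inserting $dB=dB^{\mathbb Q}+2P^*dt$ into \eqref{eq:pair} and using $P\cdot P^*=g(P)$, we get on $[t_0,T]$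
\[
d\delta=\zeta\cdot dB^{\mathbb Q},\qquad dX=\big(g(P)-\tfrac14g(\zeta)\big)dt+P\cdot dB^{\mathbb Q}.
\]
So $\delta$ is a bounded $\mathbb Q$-martingale with $\delta_T=\frac1m\mathbf 1_{A_n}(Y-Y')_{\tau_n}$. On $\{\tau_n=T\}$ this vanishes because $Y_T=Y'_T=\xi$, so $|\delta_T|\le\frac{2n}m\mathbf 1_{E_n}$. Therefore
\begin{equation}\label{eq:delta}
|\delta_{t_0}|\le\frac{2n}m\,\mathbb Q(E_n\mid\mathcal F_{t_0}),\qquad \mathbb E^{\mathbb Q}\Big[\int_{t_0}^T|\zeta|^2dt\,\Big|\,\mathcal F_{t_0}\Big]=\mathbb E^{\mathbb Q}[\delta_T^2\mid\mathcal F_{t_0}]-\delta_{t_0}^2\le\frac{4n^2}{m^2}.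
\end{equation}
Let
\[
a=\mathbb E^{\mathbb Q}\big[\mathbf 1_{A_n}e^{2R_{\tau_n}}\mid\mathcal F_{t_0}\big]\le e^{2n},\qquad H=\tfrac12\mathbb E^{\mathbb Q}\Big[\int_{t_0}^T|b|^2dt\,\Big|\,\mathcal F_{t_0}\Big]=2\,\mathbb E^{\mathbb Q}\Big[\int_{t_0}^T|P|^2dt\,\Big|\,\mathcal F_{t_0}\Big].
\]
Apply Lemma~\ref{lem:energy} to $S=X$ with $\tau=t_0$, $p=P$, $r=\frac14|\zeta|^2$ and, by (iii), $M=n$. Since $|X_T|\le\mathbf 1_{A_n}R_{\tau_n}$ and $\varphi(0)=0$, \eqref{eq:phi} gives $2\varphi(X_T)\le\mathbf 1_{A_n}e^{2R_{\tau_n}}$. With \eqref{eq:delta} and the choice of $m$,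
\begin{equation}\label{eq:Ha}
H\le a+2e^{2n}\cdot\frac14\cdot\frac{4n^2}{m^2}\le a+1 .
\end{equation}
In particular $H\le e^{2n}+1$, so Lemma~\ref{lem:entropy} applies. Take the bounded variable $F=\mu\mathbf 1_{A_n}e^{2R_{\tau_n}}$. Since $e^F\le\exp(\mu e^{2R_{\tau_n}})$, \eqref{eq:K} and \eqref{eq:Ha} give $\mu a\le H+\log K\le a+1+\log K$. As $a$ is finite and $\mu>1$,
\begin{equation}\label{eq:a}
a\le\frac{1+\log K}{\mu-1},
\end{equation}
and the right side depends on neither $n$ nor $i$. This is the only use of $\mu>1$.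

\medskip\noindent\emph{Step 4: conclusion.} Since $R_{\tau_n}=n$ on $E_n\subset A_n$, we have $e^{2n}\,\mathbb Q_i(E_n\mid\mathcal F_{t_0})\le a$. The measures $\mathbb Q_i$ are equivalent to $\mathbb P$, so \eqref{eq:delta} and \eqref{eq:a} hold $\mathbb P$-a.s. Summing over the $m$ links of the chain,
\[
\mathbf 1_{A_n}|Y_{t_0}-Y'_{t_0}|=|Y^m_{t_0}-Y^0_{t_0}|\le\sum_{i=0}^{m-1}|Y^{i+1}_{t_0}-Y^i_{t_0}|\le2ne^{-2n}\,\frac{1+\log K}{\mu-1}.
\]
As $n\to\infty$, the sets $A_n$ increase to $\Omega$ and the right side tends to $0$. Hence $Y_{t_0}=Y'_{t_0}$ a.s. This holds for all rational $t_0\in[0,T)$, so $Y=Y'$ by continuity. The quadratic variation of $Y-Y'=0$ is $\int_0^T|Z-Z'|^2dt$, so $Z=Z'$ $dt\otimes d\mathbb P$-a.e. This proves Theorem~\ref{thm:unique}. \qed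

\begin{remark}\label{rem:chain}
Without the chain, that is with $m=1$, the error term in \eqref{eq:Ha} is $2n^2e^{2n}$, and \eqref{eq:a} becomes $a\le(2n^2e^{2n}+\log K)/(\mu-1)$, which for large $n$ is weaker than the trivial bound $a\le e^{2n}$. The chain helps because the error is quadratic in the step $1/m$, while the increments $\delta_{t_0}$ are linear in $1/m$ and add up to a bound free of $m$.
\end{remark}

\begin{remark}
A bounded $\xi$ satisfies the hypothesis of Theorem~\ref{thm:unique}, and a bounded $Y$ has $e^{2|Y|}$ of class (D). So Theorem~\ref{thm:unique} contains the uniqueness of bounded solutions of \eqref{eq:main} recalled in Section~\ref{sec:intro}; its proof uses only the existence statement (K).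
\end{remark}

\begin{thebibliography}{9}

\bibitem{FHT}
Shengjun Fan, Ying Hu, Shanjian Tang,
\emph{1D nonlinear backward stochastic differential equations: a unified theory and applications},
arXiv:2309.06233 (2023).

\bibitem{Kob}
Kobylanski, Ann.\ Probab.\ 28 (2000).

\end{thebibliography}
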